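# Symplectic fourfolds with isolated points $\mathbb C^4/\pm1$, and trivial minimal types in Fujiki's class $\mathcal C$

## 1. Dividing $\mathbb C^2$ and $\mathbb C^4$ by $\pm1$

Let $-1$ act on $\mathbb C^n$ with $n$ even. The invariant functions are generated by the products $z_iz_j$, so $\mathbb C^n/\pm1$ is the cone over the Veronese variety. Blow up the vertex. On $\mathrm{Bl}_0\mathbb C^n$ use the chart $z_1=w$, $z_j=wy_j$ ($j\ge2$). The involution becomes $w\mapsto-w$ with $y$ fixed, and its quotient is smooth with coordinates $s=w^2$ and $y$. The exceptional divisor is $\{s=0\}\cong\mathbb P^{n-1}$. The volume form becomes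
$$dz_1\cdots dz_n=w^{n-1}\,dw\,dy=\tfrac12\,s^{(n-2)/2}\,ds\,dy. \tag{1}$$

*The case $n=2$.* The form $dz_1\wedge dz_2=\frac12ds\wedge dy$ has no zeros. So the symplectic form survives on the resolution $R=(\mathrm{Bl}_0\mathbb C^2)/\pm1=\mathrm{Tot}\,\mathcal O_{\mathbb P^1}(-2)$. Globally, if $T$ is a complex torus of dimension $2$, resolving the $16$ singular points of $T/\pm1$ in this way gives a smooth compact surface with a nowhere vanishing holomorphic $2$-form, the Kummer K3 surface.

*The case $n=4$.* Take $\sigma=dz_1\wedge dz_2+dz_3\wedge dz_4$. Then $dz_1\wedge dz_2=w\,dw\wedge dy_2=\frac12ds\wedge dy_2$, and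
$$dz_3\wedge dz_4=(w\,dy_3+y_3dw)\wedge(w\,dy_4+y_4dw)=s\,dy_3\wedge dy_4+\tfrac12ds\wedge(y_3dy_4-y_4dy_3).$$
So $\sigma$ pulls back to
$$\hat\sigma=\tfrac12\,ds\wedge(dy_2+y_3dy_4-y_4dy_3)+s\,dy_3\wedge dy_4,\qquad \hat\sigma^2=s\;ds\,dy_2\,dy_3\,dy_4 .$$
The form stays holomorphic, but it restricts to $0$ on the exceptional $\mathbb P^3$, and $\hat\sigma^2$ vanishes there. This resolution is no longer symplectic.

Does it follow that a compact space with such a point has nothing to do with a smooth symplectic manifold? No. If $T$ is a torus of dimension $4$, then $T/\pm1$ has $256$ such points, but it is a quotient of $T$, which is smooth and symplectic. A finite-to-finite correspondence can undo the singularity. So the question is whether there is a compact symplectic space with points $\mathbb C^4/\pm1$ for which no correspondence with a symplectic manifold exists, and which is moreover "atomic" in the sense of the model theory of compact complex spaces. A conjecture says that there is none. We shall build one.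

## 2. Simple, trivial, in correspondence

**Definition (class $\mathcal C$).** $\mathcal C$ is the class of reduced compact complex spaces that are meromorphic images of compact Kähler manifolds. For irreducible spaces this means being bimeromorphic to a compact Kähler manifold. A *variety* is an irreducible compact complex space.

For instance $T/\pm1$ above lies in $\mathcal C$, being an image of $T$.

View $\mathcal C$ as a many-sorted first-order structure: one sort for each space, one predicate for each analytic subset of each finite product of sorts. Its theory has finite Morley rank. Types are realized in a fixed saturated elementary extension. "Analytic subset" always means closed analytic subset. Points of the original structure are called standard.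

**Definition (generic type, minimal, simple).** The *generic type* of an irreducible $X$ in $\mathcal C$ is the type over $\emptyset$ of a point of $X$ lying in no proper analytic subset; it is stationary. A stationary type is *minimal* if it has $U$-rank $1$: it is nonalgebraic and all its forking extensions are algebraic. A variety $X$ in $\mathcal C$ of positive dimension is *simple* if it is not covered by an analytic family of irreducible subvarieties of dimension strictly between $0$ and $\dim X$; equivalently, its generic type is minimal.

Every curve is simple, because no dimension lies strictly between $0$ and $1$. A product of two curves is not simple. For a minimal type $p$ over $\emptyset$, a realization $a$ and a set $C$, independence is easy to read: $a$ is independent from $C$ if and only if $a\notin\mathrm{acl}(C)$.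

**Definition (trivial).** A minimal type is *trivial* if any set of its realizations that is pairwise independent over a base set is independent over it. A simple $X$ is trivial if its generic type is.

In an infinite set with no structure, $\mathrm{acl}(A)=A$, and the unique nonalgebraic type is trivial. An elliptic curve is not trivial: for independent generic $a,b$, the points $a,b,a+b$ are pairwise independent, but each is algebraic over the other two.

**Definition (correspondence).** Compact varieties $X,Y$ are *in correspondence* if there is an irreducible analytic $Z\subseteq X\times Y$ whose projections to $X$ and $Y$ are surjective and generically finite-to-one.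

A $2$-torus $T$ and its Kummer surface are in correspondence, through the closure of the graph of $T\dashrightarrow\mathrm{Km}(T)$. They are not bimeromorphic: $T$ has nonzero holomorphic $1$-forms, and $\mathrm{Km}(T)$ has none, because $-1$ acts as $-1$ on the $1$-forms of $T$.

**Definition (nonorthogonal).** Stationary $p\in S(A)$ and $q\in S(B)$ are *nonorthogonal* if there are $C\supseteq A\cup B$, $a\models p$, $b\models q$ with $a$ independent from $C$ over $A$, $b$ independent from $C$ over $B$, and $a$ forking with $b$ over $C$.

The generic types of an elliptic curve and of $\mathbb P^1$ are nonorthogonal, with $C=\emptyset$, through a double cover.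

**Definition (irreducible hyperkähler).** A compact, simply connected Kähler manifold $M$ such that $H^0(M,\Omega_M^2)$ is spanned by an everywhere nondegenerate holomorphic $2$-form.

In dimension $2$ these are the K3 surfaces. In that dimension every simple trivial variety in $\mathcal C$ is bimeromorphic to a K3 surface; we quote this for orientation and do not use it. The following comes from Rahim Moosa and Anand Pillay, "Model theory and Kaehler geometry", arXiv:math/0702468 (2007).

**Conjecture I (weak form).** Every simple trivial compact complex variety in $\mathcal C$ is in correspondence with an irreducible hyperkähler manifold. The strong form has "bimeromorphic to" in place of "in correspondence with".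

**Theorem 1.** There is a simple trivial variety $X$ in $\mathcal C$, $\dim X=4$, which is not in correspondence with any irreducible hyperkähler manifold; more generally, with no connected compact complex manifold carrying an everywhere nondegenerate holomorphic $2$-form. Hence the weak and the strong form of Conjecture I are both false.

**Theorem 2.** There is a family $(X_t)_{t\in S^2\setminus\mathcal N}$, $\mathcal N$ countable, of varieties as in Theorem 1 such that:

1. $X_t$ is not in correspondence with any compact Kähler manifold with $c_1=0$ in $H^2(\cdot,\mathbb R)$;
2. the generic type of $X_t$ is orthogonal to the generic type of *every* irreducible hyperkähler manifold, simple or not;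
3. for fixed $t$, the generic types of $X_t$ and $X_{t'}$ are nonorthogonal for only countably many $t'$; so there are continuum many pairwise orthogonal such types;
4. $X_t$ has no nontrivial bimeromorphic self-map.

The conjecture can be phrased with types: every trivial minimal type over $\emptyset$ in $\mathcal C$ would be nonorthogonal to the generic type of some simple irreducible hyperkähler manifold. For these types over $\emptyset$, nonorthogonality amounts to interalgebraicity of generic points, that is, to correspondence. So Theorem 1 refutes this version too, and Theorem 2(2) says more.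

**Conventions.** A *hypersurface* is a nonempty analytic subset of pure codimension $1$. A *surface in $X$* is an irreducible compact $2$-dimensional analytic subset. "Hartogs" means extension of holomorphic functions (on normal spaces) or holomorphic forms (on manifolds) over analytic sets of codimension $\ge2$. Removing an analytic set of codimension $\ge1$ from a connected manifold leaves it connected, and removing one of codimension $\ge2$ does not change $\pi_1$. For a meromorphic map $f:X\dashrightarrow Y$ from a normal space, with graph $Z\subset X\times Y$ and projections $p,q$, let $\mathrm{Ind}(f)$ be the set of points over which $p$ has positive-dimensional fibre. It is analytic of codimension $\ge2$, and $p$ is an isomorphism over its complement.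

## 3. Two candidates that fail, and what they demand

*First candidate: $T/\pm1$ with $T$ a simple torus of dimension $4$.* Besides being in correspondence with $T$, it is not trivial. Take independent generic $a,b\in T$; the images of $a,b,a+b$ in $T/\pm1$ are generic and pairwise independent, and each is algebraic over the other two. The trouble is visible in topology: the regular part of $T/\pm1$ has the connected étale double cover $T\setminus T[2]$, and this cover repairs the singularities. So we want the *regular part to be simply connected*.

*Second candidate: $(S\times S)/(\iota,\iota)$, with $S$ a K3 surface and $\iota$ an involution preserving the $2$-form, with isolated fixed points.* It maps onto $S/\iota$ with $2$-dimensional fibres, so it is not simple. Also it carries two independent $2$-forms $pr_1^*\sigma_S,pr_2^*\sigma_S$. So we want *exactly one $2$-form*. Dividing further by the exchange of factors leaves only the sum of the two forms. It also produces fixed surfaces, and resolving these will kill the fundamental group. This is the construction of Section 4.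

*The direct obstruction, and where it stops.* Suppose $X$ has a point $\mathbb C^4/\pm1$, a simply connected regular part, one $2$-form $\sigma$, and no hypersurfaces. Let $X$ be in correspondence with a symplectic $M$ through $Z$. The map $Z\to X$ is then bimeromorphic: it is étale over $X_{reg}$ by purity of the branch locus. So we get a generically finite $f:X\dashrightarrow M$ with $f^*\sigma_M=c\sigma$. If $\deg f=1$, comparing zeros of $\sigma^2$ and $\sigma_M^2$ on a common resolution should lead to a contradiction. If $\deg f=d>1$ this comparison has no grip: $M$ could be a resolution of $X/G$ for a finite group $G$, just as $\mathrm{Km}(T)$ resolves $T/\pm1$. So one needs $X$ to have *no bimeromorphic self-maps*; we shall see that $f$ is generically Galois, so that this suffices.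

The remaining demand, that $X$ be simple and without hypersurfaces, cannot hold for a projective space. We obtain it by changing the complex structure inside a hyperkähler family.

## 4. The projective orbifold $X_0$

All orbifolds here have only isolated singular points with local model $B/\pm1$, $B$ a ball. An *orbifold form* is a form on the regular part that lifts to smooth forms on the charts $B$; orbifold Kähler forms and metrics are defined likewise. On $\mathbb C^4/\pm1$ the form $dz_1\wedge dz_2+dz_3\wedge dz_4$ is an orbifold form; $dz_1$ does not descend. Holomorphic forms on the regular part are the same as holomorphic orbifold forms, by Hartogs in the charts.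

**Step 1. Set up the quotient.** Let $S\subset\mathbb P^3$ be the Fermat quartic and $\iota=\mathrm{diag}(1,1,-1,-1)$. Since $\det\iota=1$, $\iota$ preserves the residue form $\sigma_S$. It has exactly $8$ fixed points, four on each of the lines $x_0=x_1=0$ and $x_2=x_3=0$, and acts as $-1$ on the tangent spaces there. By the Lefschetz formula $8=2+\mathrm{tr}(\iota|H^2)$, so
$$\dim H^2(S,\mathbb Q)^\iota=(22+6)/2=14. \tag{2}$$
Let $W=S\times S$, $\tau(x,y)=(y,x)$, $\tau'=\tau\circ(\iota,\iota)$, and $H=\{1,(\iota,\iota),\tau,\tau'\}\cong(\mathbb Z/2)^2$. The fixed loci are: for $\tau$ the diagonal $\Delta$; for $\tau'(x,y)=(\iota y,\iota x)$ the graph $\Gamma_\iota$ of $\iota$; for $(\iota,\iota)$ a set of $64$ points. The intersection $\Delta\cap\Gamma_\iota$ consists of the $8$ points $(x,x)$ with $\iota x=x$. Let $W^\circ$ be $W$ minus all these loci. It is simply connected, since $W$ is and codimension $2$ was removed, and $H$ acts freely on it.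

Let $Y_0=W/H$, a projective variety, and let $\Sigma_1,\Sigma_2$ be the images of $\Delta,\Gamma_\iota$. Take local coordinates $z$ on $S$ and $z'$ on the second factor: the same coordinates near $\Delta$, those transported by $\iota$ near $\Gamma_\iota$, and coordinates with $\iota:z\mapsto-z$ at a fixed point of $\iota$. Put $\xi=z+z'$, $\eta=z-z'$.

* At a general point of $\Sigma_j$ the stabilizer exchanges $z$ and $z'$, so $Y_0$ is $\mathbb C^2_\xi\times\mathbb C^2_\eta/\pm1$.
* At the $8$ points of $\Sigma_1\cap\Sigma_2$, $\tau:(\xi,\eta)\mapsto(\xi,-\eta)$ and $\tau':(\xi,\eta)\mapsto(-\xi,\eta)$. So $Y_0$ is $\mathbb C^2_\xi/\pm\times\mathbb C^2_\eta/\pm$, with $\Sigma_1=\{\eta=0\}$, $\Sigma_2=\{\xi=0\}$.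
* The other $64-8=56$ points $(x,y)$, $x\ne y$ both fixed, have stabilizer $\{1,(\iota,\iota)\}$. They give $28$ isolated points $\mathbb C^4/\pm1$, off $\Sigma_1\cup\Sigma_2$.

**Step 2. Resolve along $\Sigma_1\cup\Sigma_2$ only.** Let $\rho:X_0\to Y_0$ be the blow-up of $\Sigma_1$ followed by the blow-up of the strict transform of $\Sigma_2$. At a general point of $\Sigma_j$ this replaces $\mathbb C^2/\pm$ by $R$. At a point of $\Sigma_1\cap\Sigma_2$ the first blow-up gives $\mathbb C_\xi^2/\pm\times R_\eta$, the strict transform of $\Sigma_2$ is $\{0\}\times R_\eta$, and the second gives $R_\xi\times R_\eta$. So $X_0$ is projective with exactly $28$ singular points, all of type $\mathbb C^4/\pm1$. The exceptional divisors $E_1,E_2\subset X_{0,reg}$ are smooth and connected, hence irreducible, and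
$$X_{0,reg}\setminus(E_1\cup E_2)=W^\circ/H. \tag{3}$$
If $\ell_j$ is the fibre of $E_j$ over a general point of $\Sigma_j$, then $E_j\cdot\ell_j=-2$, as for the zero section in $R$.

**Step 3. $X_{0,reg}$ is simply connected.** By (3), $\pi_1(W^\circ/H)=H$ surjects onto $\pi_1(X_{0,reg})$. Near a general point of $E_1$ a meridian of $E_1$ generates $\pi_1(R\setminus\mathbb P^1)=\pi_1((\mathbb C^2\setminus0)/\pm)=\mathbb Z/2$ (a circle bundle over the simply connected $\mathbb P^1$). It lifts to a path in $W^\circ$ from a point to its image under $\tau$. So it is $\tau\in H$; likewise a meridian of $E_2$ is $\tau'$. Both are trivial in $\pi_1(X_{0,reg})$, and they generate $H$.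

**Step 4. There is exactly one $2$-form, and it is symplectic.** A holomorphic $2$-form on $X_{0,reg}$ gives an $H$-invariant form on $W^\circ$, hence on $W$ by Hartogs. Now $H^0(W,\Omega^2)=\mathbb C\sigma_1\oplus\mathbb C\sigma_2$ with $\sigma_j=pr_j^*\sigma_S$, because $S$ has no holomorphic $1$-forms; and $\tau$ exchanges $\sigma_1$ and $\sigma_2$. So the form is a multiple of $\sigma_1+\sigma_2$. Conversely $\sigma_1+\sigma_2$ is $H$-invariant. Near $E_1\cup E_2$ pull it back to $\mathbb C^2\times\mathrm{Bl}_0\mathbb C^2$ or $\mathrm{Bl}_0\mathbb C^2\times\mathrm{Bl}_0\mathbb C^2$. There the group acts by reflections $w\mapsto-w$, and invariant holomorphic forms descend: coefficients are even in $w$ in terms without $dw$, odd in terms with $dw$, and $w\,dw=\frac12ds$. So we get a holomorphic form $\sigma_0$ on $X_{0,reg}$. Its square is nonzero over $W^\circ/H$. Near $E_j$, $(\sigma_1+\sigma_2)^2=2\sigma_1\sigma_2$ is an invariant unit times $d\xi_1d\xi_2d\eta_1d\eta_2$, and by (1) with $n=2$ the forms $d\eta_1d\eta_2$ and (at the crossing points, or near a factor $\mathbb C^2_\xi/\pm$) $d\xi_1d\xi_2$ give nowhere vanishing forms on $R$. So $\sigma_0^2$ has no zeros, $\sigma_0$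 is everywhere nondegenerate, and
$$H^0(X_{0,reg},\Omega^2)=\mathbb C\sigma_0. \tag{4}$$

**Step 5. Kähler classes.** In a chart $B\to B/\pm$ the pullback of a Fubini–Study form is semipositive, and positive off $0$. Add $\epsilon\,dd^c(\chi|z|^2)$ with a cut-off function $\chi$ and small $\epsilon>0$; the sum is an orbifold Kähler form. Orbifold Kähler classes form a nonempty open cone $\mathcal K\subset H^{1,1}(X_0,\mathbb R)$.

## 5. Rotating the complex structure

We use three tools for compact Kähler orbifolds. First, the de Rham theorem and Hodge theory (Satake, Baily): harmonic representatives are unique, and there is a Hodge decomposition. Second, the Calabi–Yau theorem when the canonical bundle is trivial: each Kähler class contains a unique Ricci-flat orbifold Kähler form (see Joyce, *Compact manifolds with special holonomy*, §6.5). Third, the Bochner principle: holomorphic forms on compact Ricci-flat Kähler orbifolds are parallel.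

*What the rotation does to subvarieties: a linear check.* On $\mathbb H=\mathbb R^4$ with left multiplications $I,J,K$ put $\omega_A=g(A\cdot,\cdot)$. The plane $\langle1,I\rangle$ is $I$-complex; evaluating on it gives $\omega_I(1,I)=1$ but $\omega_J(1,I)=g(J,I)=0$. So it distinguishes $I$ from $J$. On all of $\mathbb H$, using $\omega^2(a,b,c,d)=2[\omega(a,b)\omega(c,d)-\omega(a,c)\omega(b,d)+\omega(a,d)\omega(b,c)]$, one finds $\omega_I^2=\omega_J^2=\omega_K^2=2$ on $(1,I,J,K)$. So quaternionic subspaces treat all directions alike. For very general $t$ only subvarieties of this second kind will survive, at the level of homology classes.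

**Step 1. Choose the Kähler class.** By (4) and Hodge theory $H^2(X_0,\mathbb R)=\langle\mathrm{Re}\,\sigma_0,\mathrm{Im}\,\sigma_0\rangle\oplus H^{1,1}_{\mathbb R}$. A nonzero $\phi\in H_2(X_0,\mathbb Q)$ with $\phi(\sigma_0)=0$ is therefore nonzero on $H^{1,1}_{\mathbb R}$ and vanishes there only on a hyperplane. Countably many hyperplanes do not cover the open cone $\mathcal K$. So we can fix $[\omega_0]\in\mathcal K$ such that
$$\text{no nonzero }\phi\in H_2(X_0,\mathbb Q)\text{ vanishes on }V_3:=\langle[\omega_0],[\mathrm{Re}\,\sigma_0],[\mathrm{Im}\,\sigma_0]\rangle. \tag{5}$$

**Step 2. The hyperkähler structure.** The canonical bundle is trivialized by $\sigma_0^2$. Let $\omega_0$ be the Ricci-flat form in its class, $g$ its metric, $I$ the complex structure. By Bochner $\sigma_0$ is parallel. Define $A$ by $g(Au,v)=\mathrm{Re}\,\sigma_0(u,v)$. It is parallel and skew. It is invertible, since $\sigma_0(u,Iv)=\sqrt{-1}\,\sigma_0(u,v)$ shows that the kernel of $\mathrm{Re}\,\sigma_0$ is that of $\sigma_0$. From $\mathrm{Re}\,\sigma_0(Iu,Iv)=-\mathrm{Re}\,\sigma_0(u,v)$ we get $AI=-IA$. So $A^2$ is symmetric, negative definite, and commutes with $I$.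

Since $\sigma_0(u,v)=\mathrm{Re}\,\sigma_0(u,v)-\sqrt{-1}\,\mathrm{Re}\,\sigma_0(Iu,v)$,
$$\sigma_0(A^2u,v)=g(A^3u,v)-\sqrt{-1}\,g(AIA^2u,v)=g(A^3u,v)+\sqrt{-1}\,g(IA^3u,v).$$
Here $A^3$ is skew, and $(IA^3)^T=(-A^3)(-I)=A^3I=-IA^3$, so the form is skew. It is complex linear in the first variable, hence of type $(2,0)$. It is parallel, hence holomorphic. By (4) it equals $c\,\sigma_0$, so $A^2=\mathrm{Re}\,c+(\mathrm{Im}\,c)I$. As $A^2$ is symmetric and $I$ is skew, $\mathrm{Im}\,c=0$ and $A^2=-\lambda^2$ with $\lambda>0$. Put $J=A/\lambda$, $K=IJ$, and replace $\sigma_0$ by $\sigma_0/\lambda$. Then $\mathrm{Re}\,\sigma_0=\omega_J$, and $\mathrm{Im}\,\sigma_0(u,v)=-\mathrm{Re}\,\sigma_0(Iu,v)=-g(JIu,v)=g(Ku,v)$. So $\sigma_0=\omega_J+\sqrt{-1}\,\omega_K$, where $\omega_J=g(J\cdot,\cdot)$ and so on, and $(g,I,J,K)$ is a hyperkähler orbifold structure. The space $V_3$ is $\langle[\omega_I],[\omega_J],[\omega_K]\rangle$.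

**Step 3. The spaces $X_t$.** Write $X$ for the underlying topological orbifold. For $t=(a,b,c)\in S^2$ let $I_t=aI+bJ+cK$, $\omega_t=g(I_t\cdot,\cdot)$. On a chart $B$, $I_t$ is parallel, hence integrable, and $\pm1$-invariant. The involution is $I_t$-holomorphic with derivative $-1$ at $0$, hence linearizable by averaging coordinates. So $I_t$ defines a compact normal complex space $X_t$ with the same $28$ singular points, of type $\mathbb C^4/\pm1$. For an oriented orthonormal frame $(t,t',t'')$ of $\mathbb R^3$ the form $\sigma_t=\omega_{t'}+\sqrt{-1}\,\omega_{t''}$ is holomorphic symplectic on $X_{t,reg}$.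

**Step 4. $SU(2)$ acts on cohomology.** Unit quaternions $u$ act on tangent vectors and on forms by $(u\alpha)(v_1,\dots)=\alpha(u^{-1}v_1,\dots)$. They carry $(p,q)$-forms for $I_s$ to $(p,q)$-forms for $uI_su^{-1}=:I_{us}$, preserve parallel forms, and satisfy $u\,\omega_s=\omega_{us}$. The infinitesimal action of $I_t$, written $\mathrm{ad}\,I_t$, is multiplication by $-\sqrt{-1}(p-q)$ on $(p,q)_t$-forms. Since $(g,I_t)$ is Kähler, the Laplacian of $g$ preserves $(p,q)_t$-types, so it commutes with $\mathrm{ad}\,I_t$, for every $t$. Hence $su(2)=\mathbb R^3$, and so $SU(2)$, acts on the finite-dimensional space of harmonic orbifold forms, that is, on $H^*(X,\mathbb C)$, compatibly with real structures. The space $H^{p,q}_t$ consists of the harmonic forms of type $(p,q)_t$. $V_3$ is the $3$-dimensional adjoint representation. The powers $\omega_s^k$ are parallel, hence harmonic, and $u[\omega_s^k]=[\omega_{us}^k]$.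

**Lemma 3.** There is a countable $\mathcal N\subset S^2$ such that for $t\notin\mathcal N$:

* (G1) if $\phi\in H_k(X,\mathbb Q)$, $k\in\{2,4,6\}$, annihilates all $H^{p,q}_t$ with $p\ne q$, then $\phi$ is $SU(2)$-invariant;
* (G2) if $A\in GL(H^2(X,\mathbb Q))$ has $[\sigma_t]$ as an eigenvector, then $A$ acts as a real scalar on $V_3$.

*Proof.* (G1) The hypothesis says $\phi\circ\mathrm{ad}\,I_t=0$. The set $\{s\in\mathbb R^3:\phi\circ\mathrm{ad}\,I_s=0\}$ is a linear subspace closed under brackets, so a Lie subalgebra of $su(2)$, of dimension $0$, $1$ or $3$. If $\phi$ is not invariant, it contains at most two unit vectors. Exclude these for each of the countably many $\phi$.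

(G2) The map $t\mapsto\mathbb C[\sigma_t]$ is a bijection from $S^2$ to the smooth conic of isotropic lines in $\mathbb P(V_3\otimes\mathbb C)$, where $[\omega_I],[\omega_J],[\omega_K]$ are orthonormal: an isotropic line is spanned by $x+\sqrt{-1}\,y$ with $x\perp y$, $|x|=|y|$, and determines the oriented plane of $x,y$, that is, $t$. Let $\mu$ be an eigenvalue of $A$. If $\ker(A-\mu)\not\supseteq V_3\otimes\mathbb C$, it meets the conic in at most $2$ points; exclude these. If it contains $V_3\otimes\mathbb C$, then $A$ is the scalar $\mu$ on the real space $V_3$, so $\mu$ is real. There are countably many $A$, each with finitely many eigenvalues. $\square$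

**From now on $X=X_t$ with $t\notin\mathcal N$, and $\sigma=\sigma_t$.**

**Proposition 4.**

* (P1) $X$ is normal with $28$ singular points of type $\mathbb C^4/\pm1$, and $X_{reg}$ is simply connected.
* (P2) Let $\hat X\to X$ be the blow-up of the $28$ points. $\hat X$ is a compact Kähler manifold, so $X\in\mathcal C$. The form $\sigma$ extends to a holomorphic form $\hat\sigma$ on $\hat X$; $\hat\sigma^2$ vanishes along the exceptional divisors, which are copies of $\mathbb P^3$, and $\hat\sigma|_{\mathbb P^3}=0$.
* (P3) $H^0(X_{reg},\Omega^2)=\mathbb C\sigma$ and $H^0(X_{reg},\Omega^1)=0$.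
* (P4) $X$ has no irreducible analytic subset of dimension $1$ or $3$.
* (P5) If $V\subset X$ is a surface, then $\sigma|_V\not\equiv0$.

*Proof.* **(P1)** $X_{reg}$ is homeomorphic to $X_{0,reg}$; use Section 4, Step 3.

**(P2), a Kähler form on $\hat X$.** The orbifold form $\omega_t$ must first be changed into a Kähler form on the complex space $X$. In a chart at a singular point write $\omega_t=dd^c\varphi$ with $\varphi$ even (average it). The Taylor expansion of $\varphi$ has only even terms. Subtracting a constant and the real part of a holomorphic quadratic form (even and pluriharmonic), and changing coordinates linearly, we reach $\varphi=|z|^2+O(|z|^4)$. For small $r$ put $\psi=r^2/4+|z|^4$. Near $|z|=r$ we have $\varphi>\psi$. For $|z|\le r/4$ we have $\varphi<r^2/8<\psi$. On $|z|\le r$ replace $\varphi$ by a regularized maximum of $\varphi$ and $\psi$ (the maximum smoothed where the two are close). It is even, equals $\psi$ near $0$ and $\varphi$ near $|z|=r$. It is strictly plurisubharmonic off $0$, because both functions are: $|z|^4=\sum_{i,j}|z_iz_j|^2$ is the pullback of a Euclidean norm squared by the Veronese map $w=(z_iz_j)_{i,j}$, an immersion off $0$. The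 result is a form $\omega'$ on $X$, Kähler on $X_{reg}$, and equal near each singular point to the restriction of the flat form $dd^c|w|^2$ under the embedding $w$ of $B/\pm$ as a Veronese cone.

Pull $\omega'$ back to $\hat X$ and add $\epsilon\,dd^c(\chi\log|w|^2)$, with $\chi$ a cut-off equal to $1$ near the vertex. Near the exceptional divisor the extra term extends as a positive multiple of $\epsilon$ times the pullback of a Fubini–Study form. The blow-up of the vertex of the cone embeds in the blow-up of the ambient space at $0$, where the flat form plus a Fubini–Study term is positive. So the sum is positive there. Elsewhere it is a small perturbation of a positive form on a compact region. So $\hat X$ is Kähler for $0<\epsilon\ll1$.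

**(P2), forms.** Near an exceptional divisor $\hat X=(\mathrm{Bl}_0B)/\pm$ with coordinates $s=w^2,y$ as in Section 1. Invariant holomorphic forms descend holomorphically, as in Section 4, Step 4, so $\sigma$ extends. By (1) with $n=4$ the volume form is $\frac12s\,ds\,dy$, so $\hat\sigma^2$ vanishes on $s=0$. And $\mathbb P^3$ has no nonzero holomorphic $2$-forms.

**(P3)** Such forms are orbifold forms, hence parallel by Bochner. A quaternion $u$ with $uIu^{-1}=I_t$ identifies the parallel $(2,0)_I$-forms with the parallel $(2,0)_t$-forms. Parallel $(2,0)_I$-forms are holomorphic, so by (4) the space has dimension $1$. A holomorphic $1$-form on $X_{reg}$ is parallel, hence closed, so it is $df$ with $f$ holomorphic on the simply connected $X_{reg}$; $f$ extends to $X$ by Hartogs and is constant.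

**(P4)** Let $V\subset X$ be irreducible of dimension $k\in\{1,2,3\}$. For a closed orbifold $2k$-form $\alpha$ put $\phi_V(\alpha)=\int_{V_{reg}}\alpha$.

*$\phi_V$ is well defined on $H^{2k}(X,\mathbb R)$.* We need $\int_{V_{reg}}d\beta=0$ for an orbifold $(2k-1)$-form $\beta$. By a partition of unity, $\beta$ is supported in a chart. If the chart is $B\to B/\pm$, the integral is half that of $d\beta$ over the preimage of $V$, an analytic set in $B$; it vanishes by Lelong's theorem. Smooth charts are the same without the factor.

*$\phi_V$ is a rational homology class.* Near a singular point $\alpha$ lifts to an invariant closed form of positive degree on a ball, which is $d\beta$ with $\beta$ invariant (average). Replacing $\alpha$ by $\alpha'=\alpha-d(\chi\beta)$ we may make it vanish near $\mathrm{Sing}\,X$. The orbifold forms that near $\mathrm{Sing}\,X$ are locally constant in degree $0$, and zero in positive degree, form a fine resolution of the constant sheaf $\mathbb R_X$, and they pull back to smooth forms under $\pi:\hat X\to X$. So $\pi^*[\alpha]=[\pi^*\alpha']$. With $\hat V$ the strict transform, $\phi_V(\alpha)=\int_{\hat V}\pi^*\alpha'=\langle[\hat V],\pi^*[\alpha]\rangle$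 and $[\hat V]\in H_{2k}(\hat X,\mathbb Z)$. So $\phi_V$ is the image of $\pi_*[\hat V]$ in $H_{2k}(X,\mathbb Q)$.

*Conclusion.* A form of type $(p,q)_t$ with $p\ne q$ restricts to $0$ on the complex manifold $V_{reg}$ in top degree. So $\phi_V$ annihilates $H^{p,q}_t$, $p\ne q$, and is $SU(2)$-invariant by (G1). A rotation by $\pi$ about an axis orthogonal to $t$ sends $\omega_t$ to $-\omega_t$, so $\phi_V(\omega_t^k)=(-1)^k\phi_V(\omega_t^k)$. But $\phi_V(\omega_t^k)>0$. Hence $k$ is even.

**(P5)** If $\sigma|_V\equiv0$, its real part gives $\omega_{t'}|_V=0$ for some $t'\perp t$, so $\phi_V(\omega_{t'}^2)=0$. By invariance $\phi_V(\omega_t^2)=0$, a contradiction. $\square$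

## 6. Coverings of $X^k$ and forms on it

Write $X^k_{reg}=(X_{reg})^k$. Its complement in the normal space $X^k$ has codimension $4$, and it is simply connected. Let $\sigma_j=pr_j^*\sigma$ on $X^k$. (The forms $\sigma_1,\sigma_2$ on $S\times S$ return only in Section 10.)

**Lemma 5.** Let $k\ge1$.

* (a) $X^k$ has no hypersurface; in particular it has no nonconstant meromorphic function.
* (b) If $Z$ is an irreducible compact complex space and $\pi:Z\to X^k$ is surjective and generically finite, then $\pi$ is bimeromorphic.
* (c) $H^0(X^k_{reg},\Omega^2)=\bigoplus_j\mathbb C\sigma_j$.
* (d) If $f:X^k\dashrightarrow Y$ is a dominant meromorphic map to a variety, and $\omega$ is a nonzero holomorphic form on $Y_{reg}$, then $f^*\omega$ extends to a nonzero holomorphic form on $X^k_{reg}$.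

*Proof.* (a) Induction on $k$; for $k=1$ this is (P4). Let $D\subset X\times P$, $P=X^{k-1}$, be an irreducible hypersurface. If $pr_1(D)=X$, the general fibres of $D\to X$ are nonempty of pure dimension $\dim P-1$, hypersurfaces in $P$, contrary to induction. Otherwise $\dim pr_1(D)\le2$ by (P4), so $\dim D\le\dim P+2$, whereas $\dim D=\dim P+3$. For the second claim: the polar set of a meromorphic function on the manifold $X^k_{reg}$ is empty or a hypersurface, and in the second case its closure is a hypersurface of $X^k$ by Remmert–Stein. So the function is holomorphic on $X^k_{reg}$, extends to the compact space $X^k$, and is constant.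

(b) Normalize $Z$ and take the Stein factorization $Z\to Z'\stackrel{\nu}{\to}X^k$: $Z'$ is normal and irreducible, $Z\to Z'$ is bimeromorphic, $\nu$ is finite. By purity, the branch locus of $\nu$ over the manifold $X^k_{reg}$ is empty or of pure codimension $1$. In the second case its closure is a hypersurface of $X^k$ by Remmert–Stein, the complement of $X^k_{reg}$ having codimension $4$. This contradicts (a). So $\nu$ is étale over the simply connected $X_{reg}^k$. The preimage of $X^k_{reg}$ is connected, being the complement of a proper analytic subset in a normal irreducible space. Hence $\deg\nu=1$.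

(c) Decompose a $2$-form into components in $pr_l^*\Omega^1\otimes pr_m^*\Omega^1$ ($l<m$) and in $pr_l^*\Omega^2$. For fixed coordinates other than the $l$-th, a component of the first kind is a $1$-form on $X_{reg}$ with values in a fixed vector space, so it is $0$ by (P3). A component in $pr_l^*\Omega^2$ is $c\,\sigma_l$ by (P3), with $c$ a holomorphic function of the other coordinates. It extends to $X^{k-1}$ by Hartogs, so $c$ is constant.

(d) Let $p,q$ be the projections of the graph. As $f$ is dominant, $q^{-1}(\mathrm{Sing}\,Y)$ is a proper analytic subset of the graph, so $p(q^{-1}(\mathrm{Sing}\,Y))$ is a proper analytic subset of $X^k$, of codimension $\ge2$ by (a). Off it and off $\mathrm{Ind}(f)$, $f$ is holomorphic on $X^k_{reg}$ with values in $Y_{reg}$. So $f^*\omega$ extends by Hartogs. At a general point $f$ is a submersion and $\omega$ is nonzero at the image, so $f^*\omega\ne0$. $\square$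

## 7. No covering family of surfaces

**Proposition 6.** $X$ is simple, so its generic type $p$ is minimal.

*Proof.* By (P4) only coverings by surfaces are possible; suppose $X$ is covered by an analytic family of irreducible surfaces. We recall facts about the cycle space $C_2(X)$. As $X\in\mathcal C$, its irreducible components are countably many and compact (Fujiki, Campana, Lieberman). The incidence set $\{(b,x):x\in|b|\}$ is analytic, and $|b_n|\to|b|$ in the Hausdorff topology if $b_n\to b$ (Barlet). The cycles that are not irreducible and reduced form an analytic subset: it is the image of the pairs of nonzero cycles under addition, which is holomorphic and, by Bishop's theorem, proper. For compact analytic $B\subset C_2(X)$ the set $\bigcup_{b\in B}|b|$ is analytic (Remmert).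

**Step 1. A minimal covering family.** The members of our family are irreducible reduced cycles. They lie in countably many components, so by Baire some component containing irreducible reduced cycles has $\bigcup_b|b|=X$. Among all irreducible compact analytic $B\subset C_2(X)$ with general member irreducible and reduced and $\bigcup_{b\in B}|b|=X$, take one of minimal dimension. Let $\mathcal Z\subset B\times X$ be the incidence set.

**Step 2. $\mathcal Z$ is irreducible of dimension $\dim B+2$.** By Hausdorff continuity $\mathcal Z\to B$ is open. Let $\mathcal Z_i$ be an irreducible component. Its points on no other component form a nonempty open subset of $\mathcal Z$, whose image is open in $B$. As the image of $\mathcal Z_i$ is analytic and $B$ is irreducible, $\mathcal Z_i\to B$ is surjective. All fibres of $\mathcal Z\to B$ have pure dimension $2$, so on that open subset we read off $\dim\mathcal Z_i=\dim B+2$. For general $b$, $(\mathcal Z_i)_b$ is then a $2$-dimensional analytic subset of the irreducible surface $|b|$, hence equal to it. So all $\mathcal Z_i$ coincide over general $b$. Each $\mathcal Z_i$ is irreducible, hence the closure of its part over general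 $b$, so all coincide.

Since $\mathcal Z\to X$ is surjective, $\dim B\ge2$.

**Step 3. $\dim B=2$.** Suppose $\dim B>2$. For general $(b_0,x)\in\mathcal Z$: the cycle $b_0$ is irreducible and reduced, $x\in X_{reg}$, and $x\notin\bigcap_{b\in B}|b|$ (a proper analytic subset of $X$). A component $B'\ni b_0$ of $\{b\in B:x\in|b|\}$ has dimension $\ge\dim\mathcal Z-4=\dim B-2\ge1$. Also $B'\subsetneq B$, and the general member of $B'$ is irreducible and reduced, since $b_0$ is. The analytic set $\bigcup_{b\in B'}|b|$ contains infinitely many distinct surfaces, so it has a component of dimension $\ge3$; by (P4) it is $X$. This contradicts the minimality of $\dim B$.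

**Step 4. Contradiction.** So $\mathcal Z\to X$ is surjective between irreducible spaces of the same dimension, hence generically finite, hence bimeromorphic by Lemma 5(b). We get a dominant meromorphic $r:X\dashrightarrow B$. So $B\in\mathcal C$ is bimeromorphic to a compact Kähler surface $\hat B$; regard $r$ as a map to $\hat B$. If $0\ne\eta\in H^0(\hat B,\Omega^2)$, then $r^*\eta=c\sigma$ with $c\ne0$ by Lemma 5(d) and (P3). But $\eta\wedge\eta=0$ while $c^2\sigma^2\ne0$. So $h^{2,0}(\hat B)=0$, and $\hat B$ is projective (Kodaira). Then $X$ has a nonconstant meromorphic function, contrary to Lemma 5(a). $\square$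

## 8. Triviality from $\sigma^3=0$

The idea is short. A failure of triviality would produce a meromorphic "multiplication" $m:X\times X\dashrightarrow X$, and then $m^*\sigma=\alpha\sigma_1+\beta\sigma_2$ with $\alpha\beta\neq0$. Such a form has nonzero cube, but $\sigma^3=0$. To get $m$ we need to pass from nonstandard points to standard geometry.

Singletons of standard points are named by predicates, so the standard model $M_0$ lies in $\mathrm{dcl}(\emptyset)$, and types over $\emptyset$ may be identified with types over the model $M_0$. For a finite tuple $e$ let $\mathrm{loc}(e)$ be the smallest standard analytic set containing $e$; it exists by noetherianity and is irreducible. By compactness and Remmert's theorem the projection $\mathrm{loc}(e,a)\to\mathrm{loc}(e)$ is surjective: its image is analytic and contains $e$. The theory has quantifier elimination (Zilber).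

**Fact 7.** If $b$ realizes the generic type of a variety $P$ and is independent from $e$ over $\emptyset$, and $E=\mathrm{loc}(e)$, then $\mathrm{loc}(e,b)=E\times P$.

*Proof.* Suppose $Y=\mathrm{loc}(e,b)\subsetneq E\times P$. The set $\{x\in E:Y_x=P\}=\bigcap_{y\in P}\{x:(x,y)\in Y\}$ is analytic and proper in $E$, so it does not contain $e$: $Y_e\ne P$. Let $\theta(x,y)$ say "$(x,y)\in Y$ and $(x,y')\notin Y$ for some $y'\in P$". Then $\theta(e,y)\in\mathrm{tp}(b/M_0e)$. In a stable theory nonforking extensions of a type over a model are heirs of it, so there is $e_0\in M_0$ with $\theta(e_0,y)\in\mathrm{tp}(b/M_0)$. Thus $Y_{e_0}$ is a standard proper analytic subset of $P$ containing $b$, a contradiction. $\square$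

**Fact 8.** If $a\in\mathrm{acl}(e)$, then $L=\mathrm{loc}(e,a)\to\mathrm{loc}(e)$ is generically finite.

*Proof.* There are $k$ and a formula $\chi(x,y)$ over $\emptyset$, satisfied by $(e,a)$, such that $\chi(x,\cdot)$ has at most $k$ solutions for every $x$. By quantifier elimination $\chi$ is a Boolean combination of standard analytic sets. As $(e,a)$ lies in no standard proper analytic subset of $L$, $\chi$ contains $L\setminus L'$ for some standard proper analytic $L'\subset L$. So the fibres of the dense set $L\setminus L'$ over standard points are finite, and the general fibre dimension of $L\to\mathrm{loc}(e)$ is $0$. $\square$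

**Fact 9 (specialization).** Let $\mathcal W\to E$ be surjective with $\mathcal W$ irreducible compact, and $T\subsetneq\mathcal W$ analytic. For general standard $e_0\in E$, $\mathcal W_{e_0}$ has pure dimension $d=\dim\mathcal W-\dim E$ and no component of it lies in $T$.

*Proof.* The first claim is the theorem on fibre dimension. Components of $T$ not mapping onto $E$ miss the fibre over general $e_0$; the others have general fibre dimension $<d$. $\square$

**Proposition 10.** $X$ is trivial.

*Proof.* Suppose $p$ is not trivial.

**Step 1. Three points, each algebraic over the other two.** Over some $D$ there is a finite, pairwise independent, dependent set of realizations of $p$. Take a minimal dependent subset $\{a_1,\dots,a_k\}$, $k\ge3$, and $D_1=D\cup\{a_4,\dots,a_k\}$. All proper subsets are independent over $D$. No $a_i$ lies in $\mathrm{acl}(D)$, for otherwise the independence of the others would make the whole set independent. So $a_1,a_2,a_3$ are not in $\mathrm{acl}(D_1)$ and are pairwise independent over $D_1$. As $p$ has $U$-rank $1$ and the whole set is dependent, each of $a_1,a_2,a_3$ is algebraic over $D_1$ and the other two. Choose a finite tuple $e$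 from $D_1$ witnessing these three algebraicities, and let $E=\mathrm{loc}(e)$.

**Step 2. The locus.** For $i\ne j\le3$ we have $a_i\notin\mathrm{acl}(e)$ and $a_j\notin\mathrm{acl}(e,a_i)$. By minimality of $p$, $a_i$ is independent from $e$ and $a_j$ from $(e,a_i)$ over $\emptyset$. By Fact 7, used twice, $\mathrm{loc}(e,a_i,a_j)=E\times X^2$. Let $\mathcal W=\mathrm{loc}(e,a_1,a_2,a_3)\subset E\times X^3$. By Fact 8 its three projections to $E\times X^2$ are surjective and generically finite.

**Step 3. Specialize.** Apply Fact 9 with $T$ the set of points non-isolated in their fibre for one of these three projections; it is analytic and proper. A component of a general fibre $\mathcal W_{e_0}$ is a standard irreducible $W\subset X^3$ of dimension $8$, not inside $T$. So all three projections $\pi_{12},\pi_{13},\pi_{23}:W\to X^2$ are generically finite, hence surjective.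

**Step 4. The contradiction.** By Lemma 5(b), $\pi_{12}$ is bimeromorphic, so $W$ is the graph of a meromorphic $m:X\times X\dashrightarrow X$, which is dominant. By Lemma 5(d) and (c), $m^*\sigma$ extends and $m^*\sigma=\alpha\sigma_1+\beta\sigma_2$. Since $(a,b)\mapsto(b,m(a,b))$ is generically finite and dominant, the partial derivative $\partial m/\partial a$ is generically invertible. So $m^*\sigma$ is nonzero on general slices $b=\mathrm{const}$, and $\alpha\ne0$; likewise $\beta\ne0$. But $\sigma^3=0$ on the fourfold $X$, so
$$0=(m^*\sigma)^3=3\alpha^2\beta\,\sigma_1^2\sigma_2+3\alpha\beta^2\,\sigma_1\sigma_2^2\ne0,$$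
because the two terms are nonzero of different bidegrees. This is a contradiction. $\square$

So $X$ is simple and trivial.

## 9. Bimeromorphic maps out of $X$

**Lemma 11.** Let $X'$ be a compact normal irreducible complex space of dimension $4$, either smooth or with only isolated singularities of type $\mathbb C^4/\pm1$. Let $\sigma'$ be a holomorphic symplectic form on $X'_{reg}$, and $f:X\dashrightarrow X'$ bimeromorphic with $f^*\sigma'=c\sigma$, $c\ne0$. Then $f$ is biholomorphic.

*Proof.* Scale so that $c=1$. Let $\widetilde Z$ be a resolution of the graph of $f$ dominating $\hat X$, with $p:\widetilde Z\to X$ and $q:\widetilde Z\to X'$. Write $p^*\sigma$ for the pullback of $\hat\sigma$ to $\widetilde Z$. It agrees with $q^*\sigma'$ on the connected manifold $q^{-1}(X'_{reg})$, since they agree on a dense open set.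

**Step 1. $X'$ has no hypersurface.** Let $E\subset\widetilde Z$ be a prime divisor. By (P4), $\dim p(E)\le2$. The form $p^*\sigma^2$ vanishes along $E$: if $p(E)\subset\mathrm{Sing}\,X$, then $E$ maps into an exceptional divisor of $\hat X$ and (P2) applies. Otherwise, at general points of $E$, $p$ maps to $X_{reg}$ and its Jacobian vanishes, because $E$ is contracted. Suppose $q(E)$ were a hypersurface. As $X'$ is normal, $q$ is an isomorphism over the complement of a set of codimension $\ge2$, so $q$ is a local isomorphism at a general point of $E$, onto a point of $X'_{reg}$. There $q^*\sigma'^2=p^*\sigma^2$ does not vanish, a contradiction. Every irreducible hypersurface of $X'$ is $q(E)$ for its strict transform $E$.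

**Step 2. $\mathrm{Ind}(f)$ is finite.** It has codimension $\ge2$, so by (P4) we must exclude a surface $V\subset\mathrm{Ind}(f)$. Let $v\in V$ be general; in particular $v\in X_{reg}$. By Zariski's main theorem $p^{-1}(v)$ is connected. It is positive-dimensional, so it has no isolated points. At each of its points the Jacobian of $p$ vanishes (otherwise $p$ would be a local isomorphism there). So $p^{-1}(v)$ lies in the zero set of $p^*\sigma^2$, a union of finitely many prime divisors $E$. Each $p(E)$ is irreducible of dimension $\le2$, so for general $v$ only those with $p(E)=V$ meet $p^{-1}(v)$. Fix such an $E$. For general $v$ the fibre $E\cap p^{-1}(v)$ is purely $1$-dimensional. We claim that $q$ is constant on each of its irreducible components.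

If $q(E)\subset\mathrm{Sing}\,X'$, a finite set, then $q|_E$ is constant. Otherwise $p^*\sigma=q^*\sigma'$ at general points of $E$. By (P5), $\sigma|_V$ is generically nondegenerate, so at general points the kernel of $(p^*\sigma)|_E=(p|_E)^*(\sigma|_V)$ is the line $\ker d(p|_E)$. By Step 1, $\dim q(E)\le2$, so $\ker d(q|_E)$ has dimension $\ge1$; it is contained in the kernel of $(q|_E)^*\sigma'$, which is that line. So
$$\ker d(q|_E)=\ker d(p|_E)$$
outside a proper analytic subset $E'\subset E$. Take $E'$ to contain $\mathrm{Sing}\,E$, the points over $\mathrm{Sing}\,X'$, and the points where $p|_E$ is not a submersion to the part of $V_{reg}\cap X_{reg}$ where $\sigma|_V\ne0$. As $\dim E'\le2$, $E'$ meets $E\cap p^{-1}(v)$ in a finite set for general $v$. Off this finite set $E\cap p^{-1}(v)$ is a smooth curve tangent to $\ker d(p|_E)$, along which $dq=0$. The claim follows.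

So $q$ takes finitely many values on the connected set $p^{-1}(v)$; it is constant there. Then the graph of $f$ has a single point over $v$, contradicting $v\in\mathrm{Ind}(f)$.

**Step 3. $f^{-1}$ is holomorphic.** For $y\in X'$ the set $P_y=p(q^{-1}(y))$ is connected (Zariski's main theorem) and analytic, and $P_y\ne X$ because $\dim q^{-1}(y)\le3$. Suppose it is positive-dimensional. By (P4) it contains a surface $V_1$ and has dimension $2$. A general $x\in V_1$ lies in $X_{reg}\setminus\mathrm{Ind}(f)$, and $f\equiv y$ on $V_1$ near $x$. If $y\in X'_{reg}$, then $f^*\sigma'=\sigma$ makes $f$ immersive at $x$, a contradiction.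

If $y$ is singular, take a small ball $U\ni x$ mapped into a neighbourhood $B/\pm$ of $y$. As $f^{-1}(y)\cap U\subset P_y$ has codimension $\ge2$, $U\setminus f^{-1}(y)$ is simply connected. So $f$ lifts there to the chart at $y$, and the lift extends to $F$ on $U$ by Hartogs. On the chart $\sigma'$ extends to a form that is nondegenerate (the zero set of its square has no isolated points, so it is empty), and $F$ pulls it back to $\sigma$. So $F$ is immersive at $x$; but it is constant on $V_1\cap U$. This is a contradiction.

So every $P_y$ is a point. The graph is finite and bimeromorphic over the normal space $X'$, and $h=f^{-1}:X'\to X$ is holomorphic.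

**Step 4. $\mathrm{Ind}(f)=\emptyset$.** Let $x\in\mathrm{Ind}(f)$ and $F=h^{-1}(x)$. It is positive-dimensional, and of dimension $\le2$ by Step 1. As $\mathrm{Ind}(f)$ is finite, $h$ is an isomorphism over a punctured neighbourhood of $x$. Choose $y\in X'_{reg}$ on a positive-dimensional component of $F$ (possible, as $\mathrm{Sing}\,X'$ is finite) and a small ball $U\ni y$. $U\setminus F$ is simply connected, so $h|_{U\setminus F}$ lifts to a local chart $B\to B/\pm1$ at $x$ (or $B\to B$ if $x$ is smooth), and the lift extends to $U$. The lift is étale on $U\setminus F$, so its Jacobian has no zeros outside codimension $\ge2$, hence none. But the lift is constant on positive-dimensional germs in $F$. This is a contradiction, so $f$ is holomorphic too. $\square$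

## 10. $X$ has no bimeromorphic self-maps

**Lemma 12.** $\mathrm{Bim}(X)=\{1\}$.

*Proof.* Let $\gamma\in\mathrm{Bim}(X)$. By Lemma 5(d) and (P3), $\gamma^*\sigma=\lambda\sigma$ with $\lambda\ne0$. By Lemma 11 with $X'=X$, $\gamma\in\mathrm{Aut}(X)$. It lifts to orbifold charts, because $B\setminus0$ is simply connected. So it acts on orbifold forms.

**Step 1. $\gamma$ acts trivially on $H^2(X,\mathbb Q)$.** The automorphism $\gamma^*$ of $H^2(X,\mathbb Q)$ has eigenvector $[\sigma]$, so by (G2) it is a real scalar $\mu$ on $V_3$, and $\mu=\lambda$. From $\int(\gamma^*\omega_t)^4=\int\omega_t^4$ we get $\mu=\pm1$. If $\mu=-1$, the Kähler form $\omega_t+\gamma^*\omega_t$ would be cohomologous to $0$, which is impossible. So $\mu=\lambda=1$. For $\phi\in H_2(X,\mathbb Q)$ the functional $\phi\circ(\gamma^*-1)\in H_2(X,\mathbb Q)$ vanishes on $V_3$, so it is $0$ by (5).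

**Step 2. $\gamma$ is an automorphism of $X_0$ preserving $E_1$ and $E_2$.** The form $\gamma^*\omega_t$ is Ricci-flat Kähler on $X_t$ in the class $[\omega_t]$, so $\gamma^*\omega_t=\omega_t$ by uniqueness. So $\gamma$ preserves the metric, $\omega_t$, and $\sigma=\omega_{t'}+\sqrt{-1}\,\omega_{t''}$, hence $I_t,I_{t'},I_{t''}$, hence $I,J,K$. So $\gamma$ is an automorphism of $X_0$ with $\gamma^*\sigma_0=\sigma_0$, acting trivially on $H^2(X_0,\mathbb Q)$. The Cartier divisors $\gamma(E_j)$ and $E_j$ have the same class, so $\gamma(E_j)\cdot\ell_j=-2<0$ and $\ell_j\subset\gamma(E_j)$. These curves $\ell_j$ sweep out a dense subset of $E_j$, so $\gamma(E_j)=E_j$.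

**Step 3. $\gamma$ comes from an automorphism $h$ of $S$ commuting with $\iota$.** By Step 2 and (3), $\gamma$ acts on $W^\circ/H$ and lifts to an automorphism $\tilde\gamma$ of the universal cover $W^\circ$, normalizing $H$. Let now $\sigma_j=pr_j^*\sigma_S$ on $W$. By Hartogs $\tilde\gamma^*\sigma_j\in\mathbb C\sigma_1\oplus\mathbb C\sigma_2$. Since $(a\sigma_1+b\sigma_2)^2=2ab\,\sigma_1\sigma_2$ and $(\tilde\gamma^*\sigma_j)^2=0$, each $\tilde\gamma^*\sigma_j$ lies in $\mathbb C\sigma_1\cup\mathbb C\sigma_2$. As $\tilde\gamma^*(\sigma_1+\sigma_2)=\sigma_1+\sigma_2$, after composing with $\tau\in H$ if necessary, $\tilde\gamma^*\sigma_j=\sigma_j$. Then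
$$\ker d(pr_j\circ\tilde\gamma)=\ker\tilde\gamma^*\sigma_j=\ker\sigma_j=\ker d\,pr_j.$$
The fibres of $pr_j|_{W^\circ}$ are copies of $S$ minus finite sets, connected and nonempty. So $pr_j\circ\tilde\gamma=h_j\circ pr_j$ with $h_j:S\to S$ holomorphic. The same for $\tilde\gamma^{-1}$ gives $h_j\in\mathrm{Aut}(S)$, and $h_j^*\sigma_S=\sigma_S$.

The map $(h_1,h_2)$ normalizes $H$ on $W$ and induces an automorphism $\bar\gamma$ of $Y_0$ with $\rho\gamma=\bar\gamma\rho$. It preserves $\Sigma_1=\rho(E_1)$, whose preimage in $W$ is $\Delta$. So $h_1=h_2=:h$. The element $(h\iota h^{-1},h\iota h^{-1})$ of $H$ is nontrivial and preserves the factors, so it is $(\iota,\iota)$ and $h\iota=\iota h$.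

**Step 4. $h$ fixes $H^2(S,\mathbb Q)^\iota$.** For $\alpha\in H^2(S,\mathbb Q)^\iota$ consider $pr_1^*\alpha+pr_2^*\alpha\in H^2(W,\mathbb Q)^H=H^2(Y_0,\mathbb Q)$. The map $\rho^*:H^2(Y_0,\mathbb Q)\to H^2(X_0,\mathbb Q)$ is injective: compose it with restriction to $W^\circ/H$, and note $H^2(W^\circ/H,\mathbb Q)=H^2(W^\circ,\mathbb Q)^H=H^2(W,\mathbb Q)^H$, since real codimension $4$ was removed from $W$. From $\gamma^*=1$ and $\gamma^*\rho^*=\rho^*\bar\gamma^*$ we get $\bar\gamma^*=1$, so $h^*\alpha=\alpha$.

**Step 5. $h$ has finite order.** The $\iota$-anti-invariant part of $H^2(S,\mathbb Z)$ is orthogonal to $\sigma_S,\bar\sigma_S$ and an $\iota$-invariant Kähler class. The signature of $H^2$ is $(3,19)$, so this part is negative definite. As $h$ commutes with $\iota$, it acts on this definite lattice, with finite order. With Step 4, $h^*$ has finite order on $H^2(S,\mathbb Z)$. Automorphisms of a K3 surface trivial on $H^2$ are trivial, so $h$ has finite order.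

**Step 6. $h\in\{1,\iota\}$, by counting fixed points.** Now $G_S=\langle h,\iota\rangle$ is a finite group of symplectic automorphisms with $H^2(S,\mathbb Q)^{G_S}=H^2(S,\mathbb Q)^\iota$ of dimension $14$ by (2). A nontrivial symplectic automorphism of finite order on a K3 surface has at most $8$ fixed points, all isolated (Nikulin), and its Lefschetz number is the number of fixed points. With $H^0$ and $H^4$,
$$16\,|G_S|=|G_S|\dim H^*(S,\mathbb Q)^{G_S}=\sum_{k\in G_S}\mathrm{tr}(k|H^*)\le24+8(|G_S|-1).$$
Hence $|G_S|\le2$ and $h\in\{1,\iota\}$. So $(h,h)\in H$, and $\gamma=1$. $\square$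

## 11. Generically finite maps are Galois; proof of Theorem 1

The next lemma is stated for $X^k$ because Section 13 needs it; for Theorem 1 take $k=1$.

**Lemma 13.** Let $M$ be a connected compact complex manifold with an everywhere nondegenerate holomorphic $2$-form $\sigma_M$, and $f:X^k\dashrightarrow M$ surjective, meromorphic and generically finite of degree $d$. Let $p,q$ be the projections of its graph $Z$ to $X^k$ and $M$. Then $f^*\sigma_M=\sum_jc_j\sigma_j$ with all $c_j\ne0$. There is a proper analytic $N\subset M$ such that, with $M^\circ=M\setminus N$ and $(X^k)^\circ=X^k\setminus p(q^{-1}(N))$: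

* $(X^k)^\circ\subset X^k_{reg}$ is connected and simply connected, and its complement in $X^k$ has codimension $\ge2$;
* $q^{-1}(M^\circ)=p^{-1}((X^k)^\circ)$, and $p$ maps it isomorphically to $(X^k)^\circ$;
* $f:(X^k)^\circ\to M^\circ$ is a finite Galois covering with group $G$ of order $d$, and $G\subset\mathrm{Bim}(X^k)$.

*Proof.* **Step 1. $f$ is étale outside codimension $2$.** By Lemma 5(c),(d), $f^*\sigma_M=\sum c_j\sigma_j$. As $\sigma_j^3=0$,
$$\Big(\sum_jc_j\sigma_j\Big)^{2k}=\frac{(2k)!}{2^k}\prod_jc_j^2\cdot\sigma_1^2\cdots\sigma_k^2 .$$
It is nonzero, because $f$ is generically étale. So all $c_j\ne0$, and $f^*\sigma_M$ is nondegenerate on $X^k_{reg}$. Let $A=\mathrm{Ind}(f)\cup(X^k\setminus X^k_{reg})$, of codimension $\ge2$. On $X^k\setminus A$ the form $f^*(\sigma_M^{2k})$ has no zeros, so $f$ is a local biholomorphism.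

**Step 2. A covering.** Put $N=q(p^{-1}(A))$. It is analytic and proper, since $p^{-1}(A)\subsetneq Z$ has smaller dimension than $M$. As $p^{-1}(A)\subset q^{-1}(N)$ and $p$ is an isomorphism over $X^k\setminus A$, $p$ maps $q^{-1}(M^\circ)$ isomorphically to $(X^k)^\circ\subset X^k\setminus A$, and $q^{-1}(M^\circ)=p^{-1}((X^k)^\circ)$. So $f:(X^k)^\circ\to M^\circ$ is a proper local biholomorphism, that is, a covering of degree $d$. The set $p(q^{-1}(N))$ is analytic and proper in $X^k$, so of codimension $\ge2$ by Lemma 5(a). Hence $(X^k)^\circ$ is $X^k_{reg}$ minus an analytic set of codimension $\ge2$, connected and simply connected. So the covering is universal, and Galois with a group $G$ of order $d$.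

**Step 3. Deck transformations are bimeromorphic.** For $\gamma\in G$ the graph of $\gamma$ is a connected component of $(X^k)^\circ\times_{M^\circ}(X^k)^\circ$, which is isomorphic to a Zariski-open subset of the compact space $Z\times_MZ$. So it is dense in an irreducible component of $Z\times_MZ$, and its closure in $X^k\times X^k$ is the image of that component, hence analytic. Points of $Z\times_MZ$ with first entry over $(X^k)^\circ$ have second entry in $q^{-1}(M^\circ)$, so over $(X^k)^\circ$ the closure is just the graph of $\gamma$; likewise for the second projection. So $\gamma\in\mathrm{Bim}(X^k)$. $\square$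

**Proof of Theorem 1.** By (P2), Proposition 6 and Proposition 10, $X$ is a simple trivial variety in $\mathcal C$ of dimension $4$. Let $M$ be a connected compact complex manifold with everywhere nondegenerate holomorphic $2$-form $\sigma_M$, and $Z\subset X\times M$ a correspondence; then $\dim M=4$. By Lemma 5(b), $Z\to X$ is bimeromorphic, so $Z$ is the graph of a surjective, generically finite $f:X\dashrightarrow M$. Apply Lemma 13 with $k=1$: $G\subset\mathrm{Bim}(X)=\{1\}$ by Lemma 12, so $d=1$ and $f$ is bimeromorphic, with $f^*\sigma_M=c\sigma$, $c\ne0$. By Lemma 11 with $X'=M$, $X\cong M$. But $X$ is singular: a point of type $\mathbb C^4/\pm1$ has punctured neighbourhoods with fundamental group $\mathbb Z/2$, unlike a smooth point. This is a contradiction. Irreducible hyperkähler manifolds are manifolds of this kind, so both forms of Conjecture I are false. $\blacksquare$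

## 12. Theorem 2: parts (4), (1) and (3)

The $X_t$ are those of Section 5, with $t\notin\mathcal N$. Everything so far holds for each of them.

**Part (4).** This is Lemma 12.

**Part (1).** Let $M$ be compact Kähler with $c_1=0$ in $H^2(M,\mathbb R)$, in correspondence with $X$ through $Z$. By Beauville–Bogomolov a finite étale cover $M'$ of $M$ is a product of a torus, strict Calabi–Yau manifolds of dimension $\ge3$ (projective, as $h^{2,0}=0$), and irreducible hyperkähler manifolds. A component of $Z\times_MM'$ shows that $M'$ is in correspondence with $X$: it is finite étale over $Z$, so it surjects onto $Z$, and its image in $M'$ has dimension $4$. By Lemma 5(b) there is a dominant generically finite $X\dashrightarrow M'$. We go through the factors.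

* A torus factor gives a nonzero holomorphic $1$-form on $X_{reg}$ by Lemma 5(d), contradicting (P3).
* A Calabi–Yau factor gives nonconstant meromorphic functions on $X$, contradicting Lemma 5(a).
* If there are several hyperkähler factors, the symplectic form of one of them pulls back to a nonzero degenerate $2$-form on $X_{reg}$, contradicting (P3).

So $M'$ is irreducible hyperkähler, contradicting Theorem 1.

**Part (3).** Let $t,t'\notin\mathcal N$ with nonorthogonal generic types. There are $C$ and generic $a\in X_t$, $b\in X_{t'}$, each independent from $C$, forking over $C$. As both types are minimal, $a\in\mathrm{acl}(C,b)$ and $b\in\mathrm{acl}(C,a)$. Choose a finite $e$ in $C$ witnessing both, and $E=\mathrm{loc}(e)$. By Facts 7 and 8, $\mathrm{loc}(e,a,b)$ is generically finite and surjective over $E\times X_t=\mathrm{loc}(e,a)$ and over $E\times X_{t'}=\mathrm{loc}(e,b)$. Specialize by Fact 9, with $T$ the set of points non-isolated in their fibre for one of these two projections. We get an irreducible $W\subset X_t\times X_{t'}$ of dimension $4$, generically finite and hence surjective onto both. By Lemma 5(b) for $X_t$ and for $X_{t'}$, these spaces are bimeromorphic;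 by Lemma 5(d) and (P3) the map respects symplectic forms up to a nonzero constant; by Lemma 11 it is an isomorphism $X_t\cong X_{t'}$. It induces $A\in GL(H^2(X,\mathbb Q))$ with $A[\sigma_{t'}]\in\mathbb C[\sigma_t]$. For fixed $t$ there are countably many $A$, and each determines at most one $t'$, because $t'\mapsto\mathbb C[\sigma_{t'}]$ is injective. So only countably many $t'$ occur.

Now take a maximal set of parameters in $S^2\setminus\mathcal N$ with pairwise orthogonal generic types. Every parameter is in the set or nonorthogonal to a member of it. If the set had fewer than continuum many elements, $S^2\setminus\mathcal N$ would be a union of fewer than continuum many countable sets, which is impossible. So there are continuum many pairwise orthogonal types.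

## 13. Theorem 2(2): orthogonality to every irreducible hyperkähler manifold

Let $M$ be irreducible hyperkähler, $\dim M=2m$, with generic type nonorthogonal to that of $X$. Then there are $C$ and generic $a,b$ of $X,M$, each independent from $C$, forking over $C$; as $p$ is minimal, $a\in\mathrm{acl}(C,b)$. Now $M$ need not be simple, so a correspondence between $X$ and $M$ is too much to expect. Triviality will instead give a map from a power of $X$.

**Step 1. A correspondence that is finite over $M$ only.** Let $e$ be a finite tuple in $C$ with $a\in\mathrm{acl}(e,b)$, $E=\mathrm{loc}(e)$, $\mathcal W=\mathrm{loc}(e,b,a)\subset E\times M\times X$. By Fact 7, $\mathrm{loc}(e,b)=E\times M$ and $\mathrm{loc}(e,a)=E\times X$, so $\mathcal W$ is surjective over both, and by Fact 8 it is generically finite over $E\times M$. So $\dim\mathcal W=\dim E+2m$, and the general fibre of $\mathcal W\to E\times X$ has dimension $2m-4$. Let $T$ be the proper analytic set of points at which the fibre of $\mathcal W\to E\times M$ has positive dimension, or the fibre of $\mathcal W\to E\times X$ has dimension $>2m-4$. By Fact 9 a component $W\subset M\times X$ of a general fibre $\mathcal W_{e_0}$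 has dimension $2m$ and is not inside $T$. At a point of $W\setminus T$ the fibre of $W\to M$ is $0$-dimensional, and the fibre of $W\to X$ has dimension $\le2m-4$, so the image in $X$ has dimension $\ge4$. Hence $W$ is surjective over $X$, and generically finite of some degree $\delta$ and surjective over $M$.

**Step 2. Enumerate the fibres.** Over a nonempty Zariski-open $M^0\subset M$, $W\to M$ is finite étale of degree $\delta$. The set of $(b,x_1,\dots,x_\delta)$ with $b\in M^0$ and $x_1,\dots,x_\delta$ an enumeration of $W_b$ is a finite étale cover of $M^0$, open and closed in the $\delta$-fold fibre product of $W$ over $M^0$. Let $\hat W\subset M\times X^\delta$ be the closure of a connected component of it; $\hat W$ is irreducible, analytic, surjective and generically finite over $M$. Let $\tilde B\subset X^\delta$ be its image, and $B\subset\mathrm{Sym}^\delta X$ the image of $\tilde B$. The assignment $b\mapsto W_b$ defines a dominant meromorphic $M\dashrightarrow B$; its graph is the image of $\hat W$ in $M\times\mathrm{Sym}^\delta X$, which has one point over each $b\in M^0$.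

For each $j$ the map $(b,x)\mapsto(b,x_j)$ sends $\hat W$ onto an analytic subset of $W$ of dimension $\dim M=\dim W$, so onto $W$. Hence every coordinate projection $\tilde B\to X$ is surjective, and the coordinates of a generic point of $\tilde B$ realize $p$.

**Step 3. Triviality makes $\tilde B$ a power of $X$.** Let $(x_1,\dots,x_\delta)$ be a generic point of $\tilde B$. Choose representatives $x_{j_1},\dots,x_{j_k}$ of the interalgebraicity classes of its coordinates, $k\ge1$. They are pairwise independent, so independent by triviality. By Fact 7 their locus is $X^k$, and all $x_j$ are algebraic over them. So by Fact 8 the corresponding projection $\tilde B\to X^k$ is surjective and generically finite, hence bimeromorphic by Lemma 5(b). So $\dim B=\dim\tilde B=4k$.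

**Step 4. A generically finite map $X^k\dashrightarrow M$.** We compare dimensions using the $2$-form of $M$. $B$ is a meromorphic image of $X^k$, so it lies in $\mathcal C$ and is bimeromorphic to a compact Kähler manifold $\hat B$. It is not projective, since $X^k$ has no nonconstant meromorphic function. So $h^{2,0}(\hat B)\ne0$ (Kodaira). A nonzero holomorphic $2$-form on $\hat B$ pulls back along $M\dashrightarrow\hat B$ to a nonzero holomorphic $2$-form on $M$ (Hartogs, dominance), that is, to $c\,\sigma_M$ with $c\ne0$, of rank $2m$. A form pulled back from dimension $4k$ has rank $\le4k$, so $2m\le4k$; and $2m\ge4k$ by dominance. So $2m=4k$. Hence $\hat W\to\tilde B$ is generically finite, $\hat W\to X^k$ is surjective and generically finite, so bimeromorphic by Lemma 5(b), and with $\hat W\to M$ we obtain a surjective generically finite $f:X^k\dashrightarrow M$.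

If $k=1$, this contradicts Theorem 1. Let $k\ge2$. Apply Lemma 13 to $f$; we get $c_j\ne0$, $N$, $M^\circ$, $(X^k)^\circ$ and $G\subset\mathrm{Bim}(X^k)$.

**Step 5. $G$ consists of coordinate permutations.** Let $\gamma=(\gamma_1,\dots,\gamma_k)\in G$. Each $\gamma_j:X^k\dashrightarrow X$ is dominant, so by Lemma 5(c),(d) $\gamma_j^*\sigma$ extends to a nonzero form $\sum_la_{jl}\sigma_l$. Its cube is $0$. If two coefficients $a_{jl},a_{jl'}$ were nonzero, the term $3a_{jl}^2a_{jl'}\sigma_l^2\sigma_{l'}$ would be nonzero. So exactly one is nonzero, say for $l=\pi(j)$. At general points $\ker d\gamma_j\subset\ker\sigma_{\pi(j)}$, and both have dimension $4k-4$, so they agree.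

So where $\gamma_j$ is holomorphic, $X_{reg}$-valued and submersive, it is locally constant along the fibres of $pr_{\pi(j)}$. Let $\Phi_j\subset X\times X$ be the image of the graph of $\gamma_j$ under $pr_{\pi(j)}\times\mathrm{id}$, an irreducible analytic set. For general $x$, no component of the fibre of the graph over $x$ (via $pr_{\pi(j)}$) lies over the bad locus, as in Fact 9. The good part of the slice $\{x_{\pi(j)}=x\}$ is a nonempty Zariski-open part of $X^{k-1}$, so connected, and $\gamma_j$ is constant on it. So $\Phi_j$ has one point over general $x$: it is the graph of a meromorphic $\varphi_j:X\dashrightarrow X$, and $\gamma_j=\varphi_j\circ pr_{\pi(j)}$. As $\gamma_j$ is dominant, so is $\varphi_j$; as $\gamma$ is dominant, $\pi$ is bijective. The second projection $\Phi_j\to X$ is surjective between spaces of dimension $4$, so bimeromorphic by Lemma 5(b). Hence $\varphi_j\in\mathrm{Bim}(X)=\{1\}$ by Lemma 12, and $\gamma$ permutes coordinates.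

**Step 6. $N$ has no divisorial component: setting.** We want $M^\circ$ to be simply connected, and must show that $N$ has codimension $\ge2$. Let $\Gamma$ be a resolution of the closure of the graph of $f$ in $\hat X^k\times M$, an isomorphism over $(X^k)^\circ$, with $p:\Gamma\to\hat X^k\to X^k$ and $q:\Gamma\to M$. Then $q^{-1}(M^\circ)=p^{-1}((X^k)^\circ)\cong(X^k)^\circ$. Suppose $D\subset N$ is a prime divisor. As $q^{-1}(D)$ has pure codimension $1$, there is a prime divisor $E\subset\Gamma$ with $q(E)=D$. Then $p(E)\subset X^k\setminus(X^k)^\circ$ has codimension $\ge2$. Put $\Theta=q^*\sigma_M$; it is the pullback of $\sum c_j\hat\sigma_j$ from $\hat X^k$, by agreement on a dense open set.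

Near a general point of $D$, $N=D$ is smooth, and $q$ is étale over the complement of $D$. At a general point of $E$, $q^{-1}(D)=E$ is smooth and $q|_E:E\to D$ is a local isomorphism, because $\dim E=\dim D$. A defining function of $D$ pulls back to $s^\epsilon$ times a unit, $E=\{s=0\}$, and the unit can be absorbed in $s$. So $q$ has the form $(s,y)\mapsto(s^\epsilon,y)$ with $\epsilon\ge1$.

**Step 7. The case $\epsilon=1$.** Then $\Theta^{2k}=q^*\sigma_M^{2k}$ does not vanish at general points of $E$. But it is a constant multiple of the pullback of $\prod_j\hat\sigma_j^2$, which vanishes along $E$. Indeed, either $E$ maps into an exceptional divisor in some factor of $\hat X^k$, and (P2) applies; or $E$ maps generically into $X^k_{reg}$, and the Jacobian of $p$ vanishes along the contracted $E$. This is a contradiction.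

**Step 8. The case $\epsilon\ge2$.** Choose a connected neighbourhood $Q$ of a general point of $E$ in which $q$ has the form above, finite over a polydisc $P\subset M$ with $P\cap N=P\cap D$. Then $Q\setminus E$ is open in $q^{-1}(P\setminus D)$, closed because it is proper over $P\setminus D$, and connected. So it is a connected component of $q^{-1}(P\setminus D)$. As $G$ acts simply transitively on the fibres over $P\setminus D$, the stabilizer of this component is the deck group $\mathbb Z/\epsilon$ of $Q\setminus E\to P\setminus D$. A generator $\gamma_0\ne1$ acts by $s\mapsto\zeta s$, extends to $Q$, and fixes $E\cap Q$ pointwise. As $\gamma_0$ is a coordinate permutation of $X^k$, hence everywhere defined, $p\circ\gamma_0=\gamma_0\circ p$ on $Q$ by continuity. So $p(E)\subset\mathrm{Fix}(\gamma_0)$, where two different coordinates coincide; this has codimension $\ge4$ in $X^k$.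

Now compute the rank of $\Theta|_E$ in two ways. For each $j$ with $pr_j(p(E))$ a singular point of $X$, $E$ maps in the $j$-th factor of $\hat X^k$ to an exceptional $\mathbb P^3$, on which $\hat\sigma$ restricts to $0$; the $j$-th term contributes nothing. In the other factors $E$ maps generically into $X_{reg}$. So $\Theta|_E$ is generically pulled back from a space of dimension $\le\dim p(E)\le4k-4$, and has rank $\le4k-4$. On the other hand $\Theta|_E=(q|_E)^*(\sigma_M|_D)$, where $q|_E$ is generically a local isomorphism and a nondegenerate form on dimension $4k$ restricts to a hyperplane with rank $4k-2$. This is a contradiction.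

**Step 9. End.** So $N$ has codimension $\ge2$, and $M^\circ$ is simply connected, since $M$ is. Hence $G=1$ and $f$ induces $(X^k)^\circ\cong M\setminus N$. The forms $\sigma_1,\dots,\sigma_k$, carried to $M\setminus N$, extend by Hartogs to $k\ge2$ linearly independent holomorphic $2$-forms on $M$, contradicting $h^{2,0}(M)=1$. $\blacksquare$
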